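
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}

\title{Finite simple groups have no equal coverings}


\begin{abstract}
An equal covering of a finite group is a finite collection of proper subgroups, all of the same order, whose union is the whole group. We prove, using the classification of finite simple groups, that no finite simple group has an equal covering. More precisely, every nonabelian finite simple group $G$ other than $\Omega_8^+(2)$ contains an element that lies in no proper subgroup whose order has the same prime divisors as $|G|$. The group $\Omega_8^+(2)$ is a genuine exception to this stronger statement: it is the union of its subgroups $Sp_6(2)$ and $2^6{:}A_8$, whose orders have the same prime divisors as $|\Omega_8^+(2)|$ and are even divisible by the exponent of $\Omega_8^+(2)$. Nevertheless it has no equal covering.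
\end{abstract}

\section{The question and the answer}

A \emph{covering} of a finite group $G$ is a finite collection of proper subgroups of $G$ whose set-theoretic union is $G$. It is an \emph{equal covering} if all its members have the same order.

Coverings themselves are plentiful. A cyclic group has none, since a generator lies in no proper subgroup, but every noncyclic finite group is the union of its cyclic subgroups. Asking for equal orders is a real restriction, and two observations show how it acts.
\begin{itemize}
\item If $N$ is normal in $G$ and $G/N$ has an equal covering, so has $G$: take preimages. The group $C_p\times C_p$ is the union of its $p+1$ subgroups of order $p$, so every group with a quotient $C_p\times C_p$, for instance every noncyclic nilpotent group, has an equal covering.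
\item If the members of an equal covering of $G$ have order $m$, then every element order of $G$ divides $m$. So $\exp(G)$ divides $m$, and $m$ properly divides $|G|$. For $S_3$ this is already impossible.
\end{itemize}
Quotients thus produce equal coverings, and a simple group has no proper nontrivial quotients to use. On the other hand, the members of an equal covering must be proper subgroups whose order involves all primes dividing $|G|$, and in a simple group such subgroups are strongly restricted. The statement that finite simple groups have no equal coverings is a conjecture in \cite{VB}. We prove it.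

\begin{theorem}\label{thm:main}
No finite simple group has an equal covering.
\end{theorem}

A group of prime order is cyclic and has no covering, so only nonabelian simple groups matter. For a finite group $X$ let $\pi(X)$ be the set of primes dividing $|X|$. The theorem follows from a sharper statement, whose first part concerns prime divisors alone and has exactly one exception.

\begin{theorem}\label{thm:sharp}
Let $G$ be a nonabelian finite simple group.
\begin{itemize}
\item[(a)] If $G\not\cong\Omega_8^+(2)$, there is $g\in G$ such that every proper subgroup $H$ of $G$ containing $g$ satisfies $\pi(H)\neq\pi(G)$. Hence $G$ has no covering whose members' orders all have the same set of prime divisors.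
\item[(b)] The group $G=\Omega_8^+(2)$ is the union of its proper subgroups isomorphic to $Sp_6(2)$ and $2^6{:}A_8$. Both orders have prime set $\pi(G)=\{2,3,5,7\}$ and are divisible by $\exp(G)$. Nevertheless $G$ has no equal covering.
\end{itemize}
\end{theorem}

The proof depends on the classification of finite simple groups through the published results quoted in Section~\ref{sec:quoted}.

Call a proper subgroup $H$ of $G$ \emph{full} if $\pi(H)=\pi(G)$, and call $g\in G$ a \emph{witness} if $g$ lies in no full subgroup. The first sentence of (a) says that every $G\not\cong\Omega_8^+(2)$ has a witness. The second sentence follows: if all members of a covering have orders with the same prime set $\pi$, then $\pi=\pi(G)$, because for each $p\in\pi(G)$ an element of order $p$ lies in some member. So all members are full, and a witness is not covered. An equal covering is a special case, so Theorem~\ref{thm:sharp} implies Theorem~\ref{thm:main}.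

\begin{example}\label{ex:A6}
The smallest case that shows the method is $A_6$, of order $360$. It has full subgroups, for instance the point stabilizers $A_5$. We claim that $g=(1\,2\,3\,4)(5\,6)$ is a witness. Let $H$ be a full subgroup containing $g$. Then $60$ divides $|H|$, as $4$, $3$ and $5$ do. A proper subgroup of index $k$ gives an embedding of the simple group $A_6$ in $S_k$, so $k\ge6$ and $|H|=60$. The Sylow $2$-subgroup $\langle g\rangle$ of $H$ is cyclic of order $4$, so $H$ has a normal $2$-complement (a standard fact about cyclic Sylow $2$-subgroups). It has order $15$, hence is cyclic; but $A_6$ has no element of order $15$, since such an element moves at least $8$ points. So $g$ is a witness, and $A_6$ has no equal covering.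
\end{example}

If $G$ is not an alternating group, a theorem of Liebeck, Praeger and Saxl, recalled in Section~\ref{sec:quoted}, restricts the full subgroups to a short list. The work lies in finding, for each $G$, one element that avoids all of them. Section~\ref{sec:alt} treats alternating groups directly. For the infinite classical families (Section~\ref{sec:classical}) most full subgroups are contained in stabilizers of nonsingular $1$-spaces or of quadratic forms of minus type, and we choose elements of odd order with no fixed vector at all, or unipotent elements all of whose fixed vectors are singular. In dimension $8$ triality makes one element responsible for three modules at once (Section~\ref{sec:triality}); this is where $q=2$ drops out. Section~\ref{sec:list} deals with a finite list of groups, and Section~\ref{sec:omega} with $\Omega_8^+(2)$.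

\section{Full subgroups of simple groups}\label{sec:quoted}

\paragraph{Conventions on forms.} A quadratic form $Q$ on a space over $\mathbb F_q$ has \emph{polar form} $(v,w)=Q(v+w)-Q(v)-Q(w)$. A nonzero vector $v$ is \emph{singular} if $Q(v)=0$, and \emph{nonsingular} otherwise; a $1$-space is called (non)singular according to its nonzero vectors; a subspace is totally singular if $Q$ vanishes on it. All quadratic spaces below have nondegenerate polar form, and are then called nondegenerate. One of dimension $2k$ has \emph{plus type} if it has a totally singular subspace of dimension $k$, and \emph{minus type} otherwise. The orthogonal sum of two nondegenerate even-dimensional spaces has plus type if and only if the two types agree. For $q$ even, $O^{\pm}_{2m}(q)\le Sp_{2m}(q)$ is the stabilizer of a quadratic form of type $\pm$ whose polar form is the given symplectic form.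

\begin{theorem}[{\cite[Corollary 5 and Table 10.7]{LPS}}; see also \cite{BC}]\label{thm:LPS}
Let $G$ be a nonabelian finite simple group, not isomorphic to an alternating group, with a full subgroup $M$. Then either $G$ is in the list
\begin{gather*}
\mathcal L:\quad L_6(2),\ U_3(3),\ U_3(5),\ U_4(2)\cong PSp_4(3),\ U_4(3),\ U_5(2),\ U_6(2),\ PSp_4(7),\\
Sp_6(2),\ \Omega_8^+(2),\ G_2(3),\ {}^2F_4(2)',\ M_{11},\ M_{12},\ M_{24},\ HS,\ McL,\ Co_2,\ Co_3,
\end{gather*}
or $M$ lies in a subgroup $H$ as follows (natural embeddings):
\begin{itemize}
\item[(1)] $G=Sp_{2m}(q)$, $m,q$ even, $H=O_{2m}^-(q)$;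
\item[(2)] $G=\Omega_{2m+1}(q)$, $m\ge4$ even, $q$ odd, $H$ the stabilizer of a nonsingular $1$-space;
\item[(3)] $G=P\Omega_{2m}^+(q)$, $m\ge4$ even, $H$ the stabilizer of a nonsingular $1$-space or, if $m=4$, the image of such a stabilizer under an automorphism of $G$ (for $m=4$ see also \cite{Kleidman});
\item[(4)] $G=PSp_4(q)$, $H=PSp_2(q^2).2$. (For $q$ odd this also covers $\Omega_5(q)\cong PSp_4(q)$.)
\end{itemize}
\end{theorem}

If $G$ is not an alternating group and none of these cases applies to it, then $G$ has no full subgroup and every element is a witness. For the groups in $\mathcal L$ other than $L_6(2)$, and for $L_5(2)$, we use the information on maximal subgroups and element orders in the \textsc{Atlas} \cite{Atlas}. We also use two classical facts.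

\begin{itemize}
\item \emph{Jordan's theorem.} A primitive subgroup of $S_n$ containing a $q$-cycle, $q$ prime, $q\le n-3$, contains $A_n$.
\item \emph{Bertrand's postulate.} For $k\ge4$ there is a prime $q$ with $k<q<2k-2$.
\end{itemize}

\section{Alternating groups}\label{sec:alt}

\begin{proposition}\label{prop:alt}
Every $A_n$ with $n\ge5$ has a witness.
\end{proposition}

\begin{proof}
\emph{$n=5$.} A full subgroup would have order $30$ and index $2$, hence be normal. So there is none, and every element is a witness.

\emph{$n=6$.} This is Example~\ref{ex:A6}.

\emph{$n=7$.} Let $H$ be full, so $210$ divides $|H|$ and the index divides $12$. As in Example~\ref{ex:A6} the index is at least $7$, so it is $12$ and $|H|=210$. A group of squarefree order is soluble, so $H$ has a Hall subgroup of order $35$, which is cyclic. But $A_7$ has no element of order $35$. So there is no full subgroup.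

\emph{$n\ge8$.} Now $A_n$ may have many full subgroups, but a large prime makes every transitive one primitive. Bertrand's postulate with $k=\lfloor n/2\rfloor$ gives a prime $q$ with $n/2<q\le n-3$. Let $g$ be an $n$-cycle if $n$ is odd, and a product of two disjoint $(n/2)$-cycles if $n$ is even; then $g\in A_n$. Let $g\in H\le A_n$ with $\pi(H)=\pi(A_n)$. An element of order $q$ in $H$ is a single $q$-cycle, since $2q>n$.
\begin{itemize}
\item \emph{$H$ is transitive.} Its orbits are unions of $\langle g\rangle$-orbits, which have length $n$, or $n/2$ and $n/2$. Because of the $q$-cycle, one orbit of $H$ has length at least $q>n/2$, hence length $n$.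
\item \emph{$H$ is primitive.} If $H$ had blocks of size $b$ with $1<b<n$, then $q$ would divide $(b!)^{n/b}(n/b)!$, so $q\le\max(b,n/b)\le n/2$, a contradiction.
\end{itemize}
By Jordan's theorem $H=A_n$. So $g$ is a witness.
\end{proof}

\section{Symplectic and orthogonal groups}\label{sec:classical}

In cases (2) and (3) of Theorem~\ref{thm:LPS} we need an isometry that stabilizes no nonsingular $1$-space. Two kinds of element achieve this.

\begin{lemma}\label{lem:avoid}
Let $V$ be a quadratic space over $\mathbb F_q$ with nondegenerate polar form and $x$ an isometry of $V$ of odd order. If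
\begin{itemize}
\item[(a)] $x$ has no eigenvalue $1$, or
\item[(b)] $q$ is odd and $x$ is unipotent without Jordan blocks of size $1$,
\end{itemize}
then $x$ stabilizes no nonsingular $1$-space. Moreover, if $\dim V\ge5$, then $x\in\Omega(V)$.
\end{lemma}

\begin{proof}
Suppose $x$ stabilizes $\langle v\rangle$ with $Q(v)\ne0$, say $xv=\lambda v$. Then $\lambda^2=1$, and $\lambda=1$ as $x$ has odd order. This settles (a). For (b) note that $\operatorname{im}(x-1)=\ker(x-1)^\perp$: if $xw=w$ then $(xv'-v',w)=(xv',xw)-(v',w)=0$ for all $v'$, and the dimensions agree. The kernel of $x-1$ is spanned by one vector from each Jordan block, and this vector is in $\operatorname{im}(x-1)$ when the block has size at least $2$. Hence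
\[
\ker(x-1)\subseteq\operatorname{im}(x-1)=\ker(x-1)^\perp ,
\]
so $2Q(v)=(v,v)=0$. As $q$ is odd, $v$ is singular, a contradiction. Finally, $\Omega(V)$ is normal in the isometry group and its index is a power of $2$, so it contains all elements of odd order.
\end{proof}

Condition (b) needs suitable unipotent elements. In odd dimension a single Jordan block is possible; we obtain it as the Cayley transform of a nilpotent skew-adjoint map.

\begin{lemma}\label{lem:jordan}
Let $q$ be odd. Every nondegenerate quadratic space of odd dimension over $\mathbb F_q$ has a unipotent isometry with a single Jordan block.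
\end{lemma}

\begin{proof}
For $c\in\mathbb F_q^\times$ take a basis $e_0,\dots,e_{2k}$ with $(e_i,e_{2k-i})=(-1)^ic$ and all other products $0$. This is a nondegenerate symmetric form. Let $Ne_i=e_{i+1}$ for $i<2k$ and $Ne_{2k}=0$. Then $(Ne_i,e_j)=-(e_i,Ne_j)$, because both sides vanish unless $i+j+1=2k$, and then both equal $(-1)^{i+1}c$. So the Cayley transform $u=(1+N)(1-N)^{-1}$ is an isometry: its adjoint is $(1+N)^{-1}(1-N)=u^{-1}$. From $u-1=2N(1-N)^{-1}$ we see that $u$ is unipotent with a single Jordan block. Changing $c$ by a nonsquare changes the discriminant by a nonsquare, as the dimension is odd, so every nondegenerate space of dimension $2k+1$ occurs.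
\end{proof}

For condition (a) in even characteristic we use field extensions. Let $d\ge1$, $r=q^d$, and let $Y_d=\mathbb F_{q^{2d}}$ with
\[
Q(x)=\mathrm{Tr}_{\mathbb F_{r}/\mathbb F_q}(x^{r+1}),\qquad (x,y)=\mathrm{Tr}_{\mathbb F_{q^{2d}}/\mathbb F_q}(xy^{r}).
\]
This is a nondegenerate quadratic space of dimension $2d$ over $\mathbb F_q$. If $a^{r+1}=1$, multiplication by $a$ is an isometry with eigenvalues $a^{q^i}$, $0\le i<2d$.

\begin{lemma}\label{lem:semisimple}
Let $q$ be even, let $a,b\in\mathbb F_{q^{2d}}\setminus\{1\}$ satisfy $a^{q^d+1}=b^{q^d+1}=1$, and let the isometry $g$ act on $V=Y_d\perp Y_d$ as multiplication by $a$ on the first summand and by $b$ on the second. Then $V$ has plus type, $g$ has odd order and no eigenvalue $1$, and the given form $Q$ is the only $g$-invariant quadratic form on $V$ with the same polar form as $Q$.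
\end{lemma}

\begin{proof}
The diagonal $\{(y,y)\}$ is totally singular, since $Q(y)+Q(y)=0$; so $V$ has plus type. The order of $g$ divides $q^d+1$, and the eigenvalues are $a^{q^i},b^{q^i}\ne1$. If $Q_0$ is a $g$-invariant quadratic form with the same polar form as $Q$, then $Q_0-Q$ is additive and satisfies $(Q_0-Q)(\lambda w)=\lambda^2(Q_0-Q)(w)$. As $\mathbb F_q$ is perfect, $(Q_0-Q)(w)=(v,w)^2$ for a unique $v$. Invariance gives $gv=v$, so $v=0$.
\end{proof}

We now go through the cases of Theorem~\ref{thm:LPS}, except $P\Omega^+_8(q)$.

\paragraph{$Sp_{2m}(q)$, $q$ even, $m\ge4$ even.} Here only (1) occurs. Take $g$ as in Lemma~\ref{lem:semisimple} with $d=m/2$ and any $a=b\neq1$. The only quadratic form with the right polar form that $g$ preserves has plus type. So $g$ lies in no $O_{2m}^-(q)$ and is a witness.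

\paragraph{$Sp_4(q)$, $q\ge4$ even.} Now (1) and (4) both occur, and one element must avoid both kinds of subgroup. Take $d=1$ in Lemma~\ref{lem:semisimple}; there are $q+1\ge5$ elements of $\mathbb F_{q^2}$ whose $(q+1)$st power is $1$, so among them we can choose $a\ne1$ and $b\notin\{1,a,a^{-1}\}$. As before $g$ lies in no $O_4^-(q)$. Suppose $g\in Sp_2(q^2).2$. As $g$ has odd order, $g\in Sp_2(q^2)=SL_2(q^2)$. If $x^{\pm1}$ are its eigenvalues over $\mathbb F_{q^2}$, then $x^{q^2}\in\{x,x^{-1}\}$, and its eigenvalues on the $\mathbb F_q$-space $V$ are $x^{\pm1},x^{\pm q}$. On the other hand they are $a^{\pm1},b^{\pm1}$, as $a^q=a^{-1}$ and $b^q=b^{-1}$. So $a$ is one of $x^{\pm1},x^{\pm q}$. If $a=x^{\pm q}$, then $a^{-1}=a^q=x^{\pm q^2}\in\{x,x^{-1}\}$. So in every case $x=a^{\pm1}$, whence $x^q=a^{\mp1}$ and all eigenvalues are $a^{\pm1}$. This contradicts the eigenvalue $b$, and $g$ is a witness. (For $q=2$ the simple group is $Sp_4(2)'\cong A_6$, which was treated above.)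

\paragraph{$PSp_4(q)$, $q$ odd.} Here only (4) occurs. Let $\hat g=t\perp(-1)$ on $V=V_2\perp V_2'$, where both summands are $2$-dimensional nondegenerate and $t$ is a transvection of $Sp(V_2)$; let $g$ be the image of $\hat g$ in $PSp_4(q)$. We claim that $g$ lies in no $PSp_2(q^2).2$. The preimage of this group in $Sp_4(q)$ is $Sp_2(q^2).2$, whose elements of odd order lie in $Sp_2(q^2)$ and so are $\mathbb F_{q^2}$-linear for some $\mathbb F_{q^2}$-structure on $V$. Their fixed spaces have even dimension over $\mathbb F_q$. But $\hat g^2=t^2\perp1$ is a nontrivial transvection of odd order with a $3$-dimensional fixed space, which proves the claim. For $q\ne3,7$ it follows that $g$ is a witness. The groups $PSp_4(3)$ and $PSp_4(7)$ belong to $\mathcal L$ and are treated in Section~\ref{sec:list}; the summand $-1$ is needed only for $q=7$.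

\paragraph{$\Omega_{2m+1}(q)$, $q$ odd, $m\ge4$ even.} Let $g$ be unipotent with a single Jordan block (Lemma~\ref{lem:jordan}). By Lemma~\ref{lem:avoid}(b), $g$ lies in $\Omega_{2m+1}(q)$ and stabilizes no nonsingular $1$-space. So $g$ is a witness.

\paragraph{$P\Omega_{2m}^+(q)$, $m\ge6$ even.} If $q$ is even, take $g$ as in Lemma~\ref{lem:semisimple} with $d=m/2$ and $a=b\ne1$; it is a witness by Lemma~\ref{lem:avoid}(a).

Let $q$ be odd. In even dimension a unipotent isometry cannot have a single Jordan block, so we use two. Let $V=A\perp B$ with $\dim A=2m-3$ and $\dim B=3$. Multiplying the form on $B$ by a nonsquare changes the discriminant of $V$ by a nonsquare, hence changes the type, so we may assume that $V$ has plus type. Let $u$ act on each of $A$ and $B$ as a unipotent isometry with a single Jordan block. By Lemma~\ref{lem:avoid}(b), $u\in\Omega_{2m}^+(q)$ stabilizes no nonsingular $1$-space. As scalars stabilize every $1$-space, the image of $u$ in $P\Omega^+_{2m}(q)$ lies in no stabilizer of a nonsingular $1$-space and is a witness. The construction also works for $m=4$, where it gives Jordan blocks of sizes $5$ and $3$; but then further subgroups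 must be avoided.

\section{Triality: the groups $P\Omega_8^+(q)$}\label{sec:triality}

For $m=4$ an element must also avoid the images of the stabilizers of nonsingular $1$-spaces under triality. We first express these images as stabilizers in two further $8$-dimensional modules.

\subsection{Three modules}\label{subsec:setup}

Let $q$ be a power of the prime $p$, and let $X$ be the simply connected algebraic group of type $D_4$ over $\overline{\mathbb F}_q$, with standard Frobenius map $F$. Then $X^F=Spin_8^+(q)$ and $X^F/Z(X^F)=P\Omega_8^+(q)=G$. Let $\tau$ be the triality automorphism of $X$ given by a pinning over the prime field; it has order $3$ and commutes with $F$, so it acts on $X^F$ and on $G$. Let $\rho_1$ be the natural representation of $X$, with its $\mathbb F_q$-structure and invariant quadratic form of plus type, so that $\rho_1(X^F)=\Omega_8^+(q)$. Put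
\[
\rho_2=\rho_1\circ\tau,\qquad\rho_3=\rho_1\circ\tau^2,
\]
on the same space with the same form, and write $V_i$ for the module afforded by $\rho_i$. Since $\tau$ permutes the three outer fundamental weights cyclically, $V_2$ and $V_3$ are the two half-spin modules. With respect to a maximal torus, the weights of $V_1$ are $\pm\varepsilon_1,\dots,\pm\varepsilon_4$, and those of $V_2$ and $V_3$ together are
\[
\tfrac12\sum_{i=1}^4e_i\varepsilon_i,\qquad e_i=\pm1,
\]
where those with $\prod e_i=1$ belong to one of the two modules and those with $\prod e_i=-1$ to the other.

\begin{lemma}\label{lem:stab}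
The subgroups $H$ in case (3) of Theorem~\ref{thm:LPS} with $m=4$ are exactly the images in $G$ of the stabilizers in $X^F$ of nonsingular $1$-spaces of $V_1$, $V_2$ or $V_3$ (over $\mathbb F_q$). Such a stabilizer contains $Z(X^F)$.
\end{lemma}

\begin{proof}
The center acts by scalars on each $V_i$, which gives the last claim. An element $x\in X^F$ stabilizes a $1$-space $L$ in $V_i$ if and only if $\tau^{i-1}(x)$ stabilizes $L$ in $V_1$. So the stabilizers in $V_i$ are the images under $\tau^{-(i-1)}$ of those in $V_1$. The group $P\Gamma O_8^+(q)$ of semisimilarities of $V_1$ modulo scalars permutes the nonsingular $1$-spaces of $V_1$, hence their stabilizers; it has index $3$ in $\mathrm{Aut}(G)$, with coset representatives $1,\tau,\tau^2$. So every image of a stabilizer in $V_1$ under $\mathrm{Aut}(G)$ is the image of such a stabilizer under some $\tau^j$.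
\end{proof}

The next lemma computes what a semisimple element does on $V_2$ and $V_3$ from what it does on $V_1$. It will be used three times.

\begin{lemma}\label{lem:signs}
Let $s\in X$ be semisimple with eigenvalues $\lambda_1^{\pm1},\dots,\lambda_4^{\pm1}$ on $V_1$. The squares of the $16$ eigenvalues of $s$ on $V_2\oplus V_3$ are the $16$ products $\lambda_1^{e_1}\lambda_2^{e_2}\lambda_3^{e_3}\lambda_4^{e_4}$ with $e_i=\pm1$. In particular, if $p=2$, then $s$ has eigenvalue $1$ on $V_2$ or $V_3$ if and only if one of these products is $1$.
\end{lemma}

\begin{proof}
Conjugate $s$ into the torus. Its eigenvalues on $V_1$ are $\varepsilon_i(s)^{\pm1}$, so after renumbering the $\lambda_i$ we have $\varepsilon_i(s)=\lambda_i$ or $\lambda_i^{-1}$ for each $i$. The square of the value of $\frac12\sum e_i\varepsilon_i$ at $s$ is $\prod\varepsilon_i(s)^{e_i}$, and as the $e_i$ run through all signs the choice of $\lambda_i$ or $\lambda_i^{-1}$ does not matter. In characteristic $2$ only $1$ has square $1$.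
\end{proof}

\subsection{$q\ge4$ even}

Here $X^F=\Omega_8^+(q)=G$. We look for $s\in G$ of odd order without eigenvalue $1$ on any $V_i$. The element of Lemma~\ref{lem:semisimple} with $d=2$ and $a=b$ is not good enough: on $V_1$ it has $(\lambda_i)=(a,a^q,a,a^q)$, since $a^{q^2}=a^{-1}$, and the product with signs $(+,+,-,-)$ is $1$. The remedy is to use different powers of one element on the two summands.

Let $n=q^2+1$, which is odd and at least $17$. In $\mathbb Z/n$ we have $q^2=-1$, so $D=\{\pm1,\pm q\}$ is a multiplicative group. Choose
\[
j\in\mathbb Z/n,\qquad j\notin D\cup\{0\}.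
\]
Let $\alpha\in\mathbb F_{q^4}$ have order $n$, and let $s$ act on $V_1=Y_2\perp Y_2$ as $\alpha$ on the first summand and as $\alpha^j$ on the second. By Lemma~\ref{lem:semisimple}, $s$ has odd order and no eigenvalue $1$ on $V_1$; by Lemma~\ref{lem:avoid}, $s\in\Omega_8^+(q)=G$. We apply Lemma~\ref{lem:signs} with
\[
(\lambda_1,\lambda_2,\lambda_3,\lambda_4)=(\alpha,\alpha^q,\alpha^j,\alpha^{jq}).
\]
A product of the lemma is $\alpha^N$ with $N=(e_1+e_2q)+j(e_3+e_4q)$. Since $q(1+q)=q-1$ in $\mathbb Z/n$, the four elements $\pm1\pm q$ are exactly the elements $(1+q)\delta$ with $\delta\in D$. So $N=(1+q)(\delta+j\delta')$ with $\delta,\delta'\in D$. Moreover $1+q$ is a unit, because $(1+q)(1-q)=1-q^2=2$ and $n$ is odd. If $\alpha^N=1$, then $\delta+j\delta'=0$ and $j\in D$, contrary to the choice of $j$. Hence $s$ has no eigenvalue $1$ on $V_1$, $V_2$ or $V_3$. By Lemmas~\ref{lem:avoid}(a) and~\ref{lem:stab}, $s$ is a witness.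

\begin{remark}
For $q=2$ we have $n=5$ and $D\cup\{0\}=\{0,\pm1,\pm2\}=\mathbb Z/5$, so no $j$ is left. Proposition~\ref{prop:union} will show that this is not a defect of the construction: every element of $\Omega_8^+(2)$ fixes a nonzero vector in some $V_i$.
\end{remark}

\subsection{$q\ge3$ odd}

Let $u\in X^F$ be the $p$-element for which $\rho_1(u)$ is the element of $\Omega_8^+(q)$ with Jordan blocks of sizes $5,3$ constructed at the end of Section~\ref{sec:classical}. It exists and is unique, because the kernel of $\rho_1$ on $X^F$ has order $2$ and $p$ is odd. We claim that $u$ has Jordan type $(5,3)$ on $V_2$ and $V_3$ as well. The idea is that triality preserves centralizer dimensions, and that the centralizer dimension characterizes this type.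

Since $\rho_i(u)=\rho_1(\tau^{i-1}(u))$ and $\tau$ is an automorphism of the algebraic group $X$, the centralizers in $X$ of $u$, $\tau(u)$, $\tau^2(u)$ have the same dimension. The map $X\to SO_8$ has finite kernel, so it does not affect dimensions of centralizers, and $\rho_1(u),\rho_2(u),\rho_3(u)$ have centralizers of the same dimension in $SO_8$. For $p\neq2$ the centralizer in $SO_8$ of a unipotent element with Jordan partition $\lambda$ has dimension
\[
\tfrac12\Bigl(\sum_i(\lambda_i^*)^2-\#\{i:\lambda_i\text{ odd}\}\Bigr),
\]
where $\lambda^*$ is the dual partition (see e.g.\ \cite{LS}). The possible $\lambda$ are the partitions of $8$ in which every even part has even multiplicity. For $(5,3)$ the dual is $(2,2,2,1,1)$, and the dimension is $\frac12(14-2)=6$. The complete list is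
\begin{center}
\begin{tabular}{cccccccccc}
$(7,1)$&$(5,3)$&$(5,1^3)$&$(4^2)$&$(3^2,1^2)$&$(3,2^2,1)$&$(3,1^5)$&$(2^4)$&$(2^2,1^4)$&$(1^8)$\\
$4$&$6$&$8$&$8$&$10$&$12$&$16$&$16$&$18$&$28$
\end{tabular}
\end{center}
Only $(5,3)$ gives $6$, which proves the claim. By Lemma~\ref{lem:avoid}(b), $u$ stabilizes no nonsingular $1$-space of any $V_i$. By Lemma~\ref{lem:stab} its image in $G$ is a witness.

\section{The finite list, without $\Omega_8^+(2)$}\label{sec:list}

\subsection{$L_6(2)$}

Let $V=\mathbb F_2^6$ and $G=GL_6(2)=L_6(2)$, so $31\in\pi(G)$. The stabilizer of a nonzero vector is full, so a witness must move every nonzero vector. Let $g$ be a Singer cycle: it has order $63$ and is transitive on the $63$ nonzero vectors. We show that $H=G$ whenever $g\in H\le G$ and $\pi(H)=\pi(G)$, by studying a vector stabilizer in $H$; only the primes $2$ and $31$ are used.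

Fix $v\ne0$. As $|H|=63\,|H_v|$, the order of $H_v$ is divisible by $2$ and $31$, and there is $x\in H_v$ of order $31$. The order of $2$ modulo $31$ is $5$, so $V=\langle v\rangle\oplus W$, where $W=[V,x]$ has dimension $5$ and $x$ is irreducible on $W$, permuting its $31$ nonzero vectors transitively. The $\langle x\rangle$-orbits on $V\setminus\{0,v\}$ are $W\setminus\{0\}$ and $v+(W\setminus\{0\})$.

\emph{$H_v$ is transitive on the $62$ vectors of $V\setminus\{0,v\}$.} Otherwise the orbits of $H_v$ on $V\setminus\{0\}$ have lengths $1,31,31$. As $|H|$ is even, an involution of $H$ interchanges two vectors, so one of the two $H$-orbits on ordered pairs of distinct nonzero vectors is symmetric. It is an undirected graph with $63$ vertices and valency $31$, which is impossible since $63\cdot31$ is odd.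

\emph{The kernel $K$ of $H_v\to GL(V/\langle v\rangle)$} consists of maps $w\mapsto w+f(w)v$ with $f$ linear and $f(v)=0$. So $K$ is identified with an $x$-invariant subgroup of the dual space $(V/\langle v\rangle)^*$, on which $x$ acts irreducibly. Hence $|K|=2^5$ or $K=1$.

If $|K|=2^5$, then $H$ contains all transvections with center $v$, and by transitivity all transvections. These generate $GL_6(2)$, so $H=G$.

Suppose $K=1$. Then $H_v$ embeds in $GL_5(2)$ with order divisible by $62$. The only maximal subgroups of $L_5(2)$ of order divisible by $31$ are of the form $31{:}5$ \cite{Atlas}, of odd order. So $H_v$ induces all of $GL(V/\langle v\rangle)\cong GL_5(2)$. Let $w\notin\langle v\rangle$. The stabilizer in $H_v$ of the coset $\{w,w+v\}$ is isomorphic to $2^4{:}GL_4(2)$, and since $H_v$ is transitive on $V\setminus\{0,v\}$, this stabilizer interchanges $w$ and $w+v$; so it has a subgroup of index $2$. But $2^4{:}GL_4(2)$ is perfect, because $GL_4(2)\cong A_8$ is perfect and acts nontrivially and irreducibly on $2^4$. This contradiction shows that $K\ne1$. So $g$ is a witness.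

\subsection{Groups handled by an element order}

For each group in the following table we name some primes in $\pi(G)$ and list, from \cite{Atlas}, the isomorphism types $K$ of all maximal subgroups whose order is divisible by these primes. Every full subgroup lies in one of these $K$. The last column gives an order $|g|$ that occurs in $G$ but in no $K$, so every element of that order is a witness.

\begin{center}
\begin{tabular}{llll}
\hline
$G$ & primes used & $K$ & $|g|$\\
\hline
$U_3(3)$ & $7$ & $L_2(7)$ & $8$\\
$U_3(5)$ & $7$ & $A_7$ & $8$\\
$U_4(2)$ & $5$ & $2^4{:}A_5$, $S_6$ & $9$\\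
$U_4(3)$ & $5,7$ & $L_3(4)$, $A_7$ & $9$\\
$U_5(2)$ & $5,11$ & $L_2(11)$ & $8$\\
$U_6(2)$ & $7,11$ & $M_{22}$ & $9$\\
$Sp_6(2)$ & $5,7$ & $S_8$ & $9$\\
$G_2(3)$ & $7,13$ & $L_2(13)$ & $8$\\
${}^2F_4(2)'$ & $5,13$ & $L_2(25)$ & $8$\\
$M_{11}$ & $5,11$ & $L_2(11)$ & $8$\\
$M_{12}$ & $11$ & $M_{11}$, $L_2(11)$ & $10$\\
$M_{24}$ & $5,23$ & $M_{23}$ & $21$\\
$HS$ & $7,11$ & $M_{22}$ & $20$\\
$McL$ & $7,11$ & $M_{22}$ & $30$\\
$Co_2$, $Co_3$ & $23$ & $M_{23}$ & $30$\\
\hline
\end{tabular}
\end{center}

\emph{The orders do not occur in $K$.} The element orders \cite{Atlas} are:
\begin{center}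
\begin{tabular}{llll}
$L_2(7)$: & $1,2,3,4,7$ & $A_7$: & $1$--$7$\\
$L_3(4)$: & $1$--$5,7$ & $L_2(11)$: & $1,2,3,5,6,11$\\
$M_{11}$: & $1$--$6,8,11$ & $M_{22}$: & $1$--$8,11$\\
$M_{23}$: & $1$--$8,11,14,15,23$ & $L_2(13)$: & divisors of $6,7,13$\\
$L_2(25)$: & divisors of $5,12,13$
\end{tabular}
\end{center}
The groups $S_6$ and $S_8$ have no element of order $9$, which needs nine points, and $|2^4{:}A_5|$ is not divisible by $9$.

\emph{The orders occur in $G$.} This is recorded in \cite{Atlas}. In several cases it can be seen directly: $G_2(3)$ and ${}^2F_4(2)'$ contain $L_3(3)$, which has elements of order $8$; a unipotent element of $U_5(2)$ with one Jordan block has order $8$; $U_6(2)$ and $Sp_6(2)$ contain $U_4(2)$, which has elements of order $9$; $Co_2$ and $Co_3$ contain $McL$, which has elements of order $30$.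

\subsection{$PSp_4(7)$}

The order is $2^83^25^27^4$, and the maximal subgroups of order divisible by $35$ are $PSp_2(49).2=L_2(49){:}2$ and $A_7$ (\cite{Atlas}; see also \cite[Tables 8.12--8.13]{BHR}). The image $g$ of $\hat g=t\perp(-1)$ from Section~\ref{sec:classical} is in no subgroup of the first kind. Since $t$ has order $7$, we have $\hat g^{14}=1$, while $\hat g^7=1\perp(-1)$ and $\hat g^2=t^2\perp1$ are not scalar; so $g$ has order $14$. But $A_7$ has no element of order $14$. So $g$ is a witness.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Let $G\not\cong\Omega_8^+(2)$. Alternating groups have witnesses by Proposition~\ref{prop:alt}, and groups in $\mathcal L$ by the present section. Otherwise every full subgroup of $G$ lies in a subgroup $H$ as in (1)--(4) of Theorem~\ref{thm:LPS}. In Sections~\ref{sec:classical} and~\ref{sec:triality} we found an element that lies in none of these $H$. If no case applies, every element is a witness. The second sentence of (a) was deduced from the first after the statement of the theorem.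
\end{proof}

\section{The group $\Omega_8^+(2)$}\label{sec:omega}

Let $G=\Omega_8^+(2)$, with $|G|=2^{12}\cdot3^5\cdot5^2\cdot7=174182400$. We keep the notation of Section~\ref{subsec:setup} with $q=2$, so $G=X^F$, and let $V_i$ also denote the $8$-dimensional module over $\mathbb F_2$.

\subsection{Every element lies in a large subgroup}

The stabilizer in $G$ of a nonzero vector of $V_1$ is $Sp_6(2)$ if the vector is nonsingular, and $2^6{:}A_8$ if it is singular. By triality the same holds for $V_2$ and $V_3$.

\begin{proposition}\label{prop:union}
Every element of $G$ fixes a nonzero vector in $V_1$, $V_2$ or $V_3$. Hence $G$ is the union of its subgroups isomorphic to $Sp_6(2)$ and $2^6{:}A_8$.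
\end{proposition}

\begin{proof}
\emph{Reduction to odd order.} Write an element of $G$ as $su=us$ with $s$ of odd order and $u$ a $2$-element. If the fixed space of $s$ on $V_i$ is nonzero, it is $u$-invariant, and the $2$-element $u$ fixes a nonzero vector of this $\mathbb F_2$-space. So we must show that $s$ has eigenvalue $1$ on some $V_i$. Suppose it has none on $V_1$. We list the possible eigenvalues on $V_1$ and apply Lemma~\ref{lem:signs}.

\emph{The possible eigenvalues on $V_1$.} An irreducible $\mathbb F_2\langle s\rangle$-module whose eigenvalues have order $e$ has dimension $d$, the order of $2$ modulo $e$. For $e>1$ it is self-dual if and only if $-1$ is a power of $2$ modulo $e$, that is, $d$ is even and $e$ divides $2^{d/2}+1$. For $d=2,4,6,8$ this gives exactly $e=3,5,9,17$. Since $V_1$ is self-dual, the modules that are not self-dual occur in it in dual pairs, so they have dimension $d\le4$. This leaves $e=7$ (a pair of total dimension $6$) and $e=15$ (a pair of total dimension $8$). As $17\nmid|G|$ and the dimensions add up to $8$, the orders of eigenvalues on $V_1$ are, by summand,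
\[
3,3,3,3;\qquad 5,5;\qquad 9,3;\qquad 15;\qquad 7,3;\qquad 5,3,3,
\]
where $7$ and $15$ stand for dual pairs.

\emph{Excluding $7,3$ and $5,3,3$ by counting.} Eigenvectors with eigenvalues $\lambda,\mu$ are orthogonal unless $\lambda\mu=1$. So the part of $V_1$ belonging to eigenvalues of a given order is nondegenerate, and $V_1$ is the orthogonal sum of these parts. A nondegenerate space over $\mathbb F_2$ of dimension $2k$ and type $\epsilon=\pm1$ has $(2^k-\epsilon)(2^{k-1}+\epsilon)$ nonzero singular vectors. An isometry of prime order $\ell$ without nonzero fixed vectors permutes them in orbits of length $\ell$, so $\ell$ divides this number. Recall that $V_1$ has plus type, so that in both cases below the two parts have the same type.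
\begin{itemize}
\item Case $7,3$. A $6$-space of minus type has $27$ nonzero singular vectors, and $7\nmid27$; so the $6$-space has plus type. Then its perp is a $2$-space of plus type, with $2$ nonzero singular vectors, and $3\nmid2$.
\item Case $5,3,3$. A $4$-space of plus type has $9$ nonzero singular vectors, and $5\nmid9$; so the $4$-space for $5$ has minus type. Then its perp is a $4$-space of minus type, with $5$ nonzero singular vectors, and $3\nmid5$.
\end{itemize}
Both cases are impossible.

\emph{The remaining cases.} In these the eigenvalues on $V_1$ are $\lambda_i^{\pm1}$ with $\lambda_i=\theta^{f_i}$ as follows, and in each case signs $e_i$ exist with $\sum e_if_i\equiv0$ modulo the order of $\theta$.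
\begin{center}
\begin{tabular}{llll}
\hline
type & order of $\theta$ & $(f_1,f_2,f_3,f_4)$ & signed sum\\
\hline
$3,3,3,3$ & $3$ & $1,1,1,1$ & $1+1-1-1=0$\\
$5,5$ & $5$ & $1,1,2,2$ & $1-1+2-2=0$\\
$9,3$ & $9$ & $1,2,4,3$ & $2+3-1-4=0$\\
$15$ & $15$ & $1,2,4,8$ & $1+2+4+8=15\equiv0$\\
\hline
\end{tabular}
\end{center}
By Lemma~\ref{lem:signs}, $s$ has eigenvalue $1$ on $V_2$ or $V_3$.
\end{proof}

\begin{proposition}\label{prop:exp}
The orders $|Sp_6(2)|=1451520=2^9\cdot3^4\cdot5\cdot7$ and $|2^6{:}A_8|=1290240=2^{12}\cdot3^2\cdot5\cdot7$ have prime set $\pi(G)$ and are divisible by $\exp(G)$.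
\end{proposition}

\begin{proof}
The first claim is clear from the factorizations. On $V_1$ a $2$-element $x$ satisfies $x^8-1=(x-1)^8=0$, so its order divides $8$. An element of order $27$ or $25$ in $GL_8(2)$ would have an eigenvalue of that order, so the order of $2$ modulo $27$ or $25$, which is $18$ or $20$, would be at most $8$. Finally $7^2\nmid|G|$. Hence $\exp(G)$ divides $8\cdot9\cdot5\cdot7=2520$, which divides both numbers.
\end{proof}

So neither prime divisors nor the exponent alone rules out an equal covering here. We have to work with the orders of the subgroups themselves.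

\subsection{An element outside all $Sp_6(2)$}

By Proposition~\ref{prop:union} every element fixes a nonzero vector of some $V_i$. To avoid the subgroups $Sp_6(2)$ we want an element all of whose fixed vectors are singular. We let a semisimple part remove the fixed vectors on $V_2$ and $V_3$ and a unipotent part cut the fixed space on $V_1$ down to a totally singular one.

\begin{lemma}\label{lem:outside}
Some $g\in G$ fixes no nonsingular vector in $V_1$, $V_2$ or $V_3$.
\end{lemma}

\begin{proof}
Let $h$ be a nondegenerate hermitian form on $\mathbb F_4^4$. Then $Q(v)=h(v,v)$ is a nondegenerate quadratic form over $\mathbb F_2$, with polar form $\mathrm{Tr}_{\mathbb F_4/\mathbb F_2}h(v,w)$. A $2$-space over $\mathbb F_4$ that is totally isotropic for $h$ is a totally singular $4$-space over $\mathbb F_2$ for $Q$, so $Q$ has plus type. We identify this space with $V_1$, so $GU_4(2)\le O_8^+(2)$.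

Decompose $\mathbb F_4^4=U\perp W$ with $\dim U=1$ and $\dim W=3$, where $W$ has a basis $e_1,e_2,e_3$ with $h(e_1,e_3)=h(e_2,e_2)=1$ and $h(e_1,e_1)=h(e_1,e_2)=h(e_2,e_3)=h(e_3,e_3)=0$. Let $\omega\in\mathbb F_4$ have order $3$, and define $u$ on $W$ by
\[
ue_1=e_1,\qquad ue_2=e_1+e_2,\qquad ue_3=\omega e_1+e_2+e_3 .
\]
Then $u\in SU_3(2)$: we have $h(ue_2,ue_3)=1+1=0$ and $h(ue_3,ue_3)=\omega+1+\omega^2=0$, and the other products are visibly preserved. Moreover $u$ has a single Jordan block, its fixed space on $W$ is $\mathbb F_4e_1$, and $u^4-1=(u-1)^4=0$. Let $g=\omega\oplus u$ on $U\perp W$.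

\emph{$g\in G$.} The group $G=\Omega_8^+(2)$ has index $2$ in $O_8^+(2)$. The element $\omega\oplus1$ has odd order, so it lies in $G$. The element $1\oplus u$ lies in $SU_4(2)=U_4(2)$, a nonabelian simple group, which has no subgroup of index $2$ and is therefore contained in $G$.

\emph{On $V_1$,} the fixed space of $g$ is $\mathbb F_4e_1$, on which $Q$ vanishes since $h(e_1,e_1)=0$.

\emph{On $V_2$ and $V_3$,} consider $s=g^4=\omega\oplus1$. Its eigenvalues on $V_1$ are $\omega^{\pm1}$ and $1$ six times. All products in Lemma~\ref{lem:signs} are $\omega^{\pm1}\ne1$, so $s$ has no eigenvalue $1$ on $V_2$ or $V_3$. Hence $g$ fixes no nonzero vector there.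
\end{proof}

By \cite{Atlas}, $G$ has exactly three classes of maximal subgroups isomorphic to $Sp_6(2)$, permuted transitively by triality. One is the class of stabilizers of nonsingular vectors of $V_1$. (These form one class: $O_8^+(2)$ is transitive on nonsingular vectors by Witt's theorem, and so is $G$, because the transvection with center a nonsingular vector $v$ fixes $v$ and lies outside $G$.) So the maximal subgroups $Sp_6(2)$ are exactly the stabilizers of nonsingular vectors of the $V_i$, and the element of Lemma~\ref{lem:outside} lies in none of them.

\subsection{No equal covering}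

\begin{proposition}\label{prop:noequal}
The group $\Omega_8^+(2)$ has no equal covering.
\end{proposition}

\begin{proof}
Suppose there is one, with members of order $m$. As members are full, $2\cdot3\cdot5\cdot7$ divides $m$. By \cite{Atlas} the maximal subgroups of $G$ of order divisible by $35$ are, in three classes each,
\[
\begin{array}{lll}
Sp_6(2), & \text{of order} & 1451520=2^9\cdot3^4\cdot5\cdot7,\\
2^6{:}A_8, & \text{of order} & 1290240=2^{12}\cdot3^2\cdot5\cdot7,\\
A_9, & \text{of order} & 181440=2^6\cdot3^4\cdot5\cdot7.
\end{array}
\]
Each member is contained in one of these. The only maximal subgroups of $Sp_6(2)$ of order divisible by $35$ are the $S_8$. We use three elements in turn.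

\emph{An element of order $9$ shows $m\in\{1451520,181440\}$.} Let $x\in G$ have order $9$; there is one in $A_9$. Let $H$ be a member containing $x$ and let $K\ge H$ be a subgroup from the list.
\begin{itemize}
\item $K\ne2^6{:}A_8$, because the $3$-subgroups of $2^6{:}A_8$ embed in $A_8$, which has no element of order $9$.
\item If $K=Sp_6(2)$ and $H<K$, then $H$ lies in some $S_8$, which has no element of order $9$. So $H=K$.
\item If $K=A_9$, then $x$ is a $9$-cycle, so $H$ is transitive. It has elements of order $7$, and $7\nmid|S_3\wr S_3|$, so $H$ is primitive. It also has elements of order $5$; these are $5$-cycles, and $5\le9-3$, so $H=A_9$ by Jordan's theorem.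
\end{itemize}

\emph{An element of order $8$ shows $m\ne181440$.} Let $y\in G$ have order $8$, for instance an $8$-cycle in a subgroup $S_8$ of $Sp_6(2)$. Suppose $m=181440$, and let $H'$ be a member containing $y$. Then $H'$ is in no $2^6{:}A_8$, since $3^4$ divides $m$. It is in no $Sp_6(2)$, since it would be a proper subgroup there, hence contained in some $S_8$ of order $40320<m$. So $H'$ is one of the subgroups $A_9$. But an element of order $8$ in $S_9$ is an $8$-cycle, which is odd. This is a contradiction.

\emph{The element $g$ of Lemma~\ref{lem:outside} shows $m\neq1451520$.} If $m=1451520$, then the other two orders in the list are less than $m$, so every member is a maximal subgroup $Sp_6(2)$. The element $g$ lies in none of these, so it is not covered.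
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:sharp}(b) and~\ref{thm:main}]
Part (b) of Theorem~\ref{thm:sharp} consists of Propositions~\ref{prop:union}, \ref{prop:exp} and~\ref{prop:noequal}. Together with part (a) it gives Theorem~\ref{thm:main}: groups of prime order have no covering, part (a) deals with the nonabelian simple groups other than $\Omega_8^+(2)$, and part (b) with $\Omega_8^+(2)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHR} Bray, Holt and Roney-Dougal, \emph{The Maximal Subgroups of the Low-Dimensional Finite Classical Groups}.

\bibitem{BC} Burness and Covato, On the prime graph of simple groups, \emph{Bull. Aust. Math. Soc.} \textbf{91} (2015), 227--240.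

\bibitem{Atlas} Conway et al., \emph{Atlas of Finite Groups}.

\bibitem{Kleidman} Kleidman, \emph{J. Algebra} \textbf{110} (1987), 173--242.

\bibitem{LPS} Liebeck, Praeger and Saxl, Transitive subgroups of primitive permutation groups, \emph{J. Algebra} \textbf{234} (2000), 291--361.

\bibitem{LS} Liebeck and Seitz, \emph{Unipotent and Nilpotent Classes in Simple Algebraic Groups and Lie Algebras}, 2012.

\bibitem{VB} Andrew Velasquez-Berroteran, Equal Coverings of Finite Groups, arXiv:2206.14843 (2022).

\end{thebibliography}

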